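# A complete plane without closed geodesics and a point on no embedded geodesic line

## 1. Complete planes, proper geodesics, embedded lines

All objects are $C^\infty$. Geodesics are nonconstant and have unit speed. We fix five notions, each with an example, then a few textbook facts, and then we can ask the question.

**Definition (complete Riemannian plane).** This is $\mathbb R^2$ with a complete Riemannian metric; any manifold diffeomorphic to $\mathbb R^2$ will do, since the metric can be transported. *Example.* The open unit disc with the Euclidean metric is not complete; with the hyperbolic metric it is. Our main supply of examples are the rotational planes: in polar coordinates $(\rho,\theta)$ put $d\rho^2+h(\rho)^2d\theta^2$ with $h>0$ on $(0,\infty)$ and $h(\rho)=\rho$ near $0$. They are complete, because $\rho$ is the distance from the origin $o$ and closed discs $\{\rho\le R\}$ are compact.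

**Definition (closed geodesic).** A geodesic $c\colon\mathbb R\to M$ is closed, or periodic, if $c(t+L)=c(t)$ for all $t$ and some $L>0$. It is simple if it is injective on one period. *Example.* In a rotational plane geodesics satisfy $\rho''=hh'\,\theta'^2$ and Clairaut's relation $h^2\theta'=\mathrm{const}$. So the circle $\rho=\rho_0$ is a simple closed geodesic exactly when $h'(\rho_0)=0$. If $h\equiv1$ for $\rho\ge5$ (a flat cylindrical end), all circles with $\rho\ge 5$ are closed geodesics.

**Definition (injective, proper).** A geodesic $c\colon\mathbb R\to M$ is injective if it is injective as a map on all of $\mathbb R$ (so periodic geodesics are not injective), and proper if preimages of compact sets are compact. We call a half $c|_{[0,\infty)}$ proper under the same condition; $c$ is proper if and only if both its halves are. *Example.* Suppose a rotational plane has $h(\rho)=\cosh(\rho-3)$ for $2\le\rho\le4$. With $r=\rho-3$, solve $r'=-\tanh r$, $r(0)=1$, $\theta'=1/\cosh^2r$. Then $h^2\theta'=1$ and $r'^2+h^2\theta'^2=\tanh^2r+\cosh^{-2}r=1$, and $r'\neq0$, so this is a unit speed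 geodesic. Along its forward half $r$ decreases strictly to $0$ while $\theta'\to1$. This half is injective but not proper: it winds forever towards the circle $\rho=3$. Note that this circle is a closed geodesic, because $h'(3)=0$.

**Definition (embedded geodesic line).** This is the image $c(\mathbb R)$ of an injective, proper geodesic $c\colon\mathbb R\to M$. *Example.* In a rotational plane every full meridian (in along $\theta=\theta_0+\pi$, through $o$, out along $\theta=\theta_0$) is an embedded geodesic line.

**Definition (existence of $\int_MK\,dA$).** Let $K$ be the Gaussian curvature, $dA$ the area element, $K^\pm=\max(\pm K,0)$. The integral $\int_MK\,dA$ exists as an extended real number if $\int K^+dA$ and $\int K^-dA$ are not both infinite. *Example.* In a rotational plane $K=-h''/h$ and $dA=h\,d\rho\,d\theta$, so $K\,dA=-h''d\rho\,d\theta$. If $h'$ decreases from $1$ to a limit $c\geq 0$, the integral is $2\pi(1-c)$. If $h'(\rho)=2+\sin\rho$ for $\rho\ge1$, then $h''=\cos\rho$ there, both parts are infinite, and the integral does not exist.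

**Textbook facts.**

1. (Hopf–Rinow) A connected Riemannian manifold is complete if its bounded subsets are relatively compact.
2. For a function $f$ and a geodesic $\gamma$, $(f\circ\gamma)''=\operatorname{Hess}f(\gamma',\gamma')$.
3. If $|\operatorname{grad}T|=1$ on an open set, the integral curves of $\operatorname{grad}T$ are unit speed geodesics, because $\nabla_{\operatorname{grad}T}\operatorname{grad}T=\frac12\operatorname{grad}|\operatorname{grad}T|^2=0$.
4. Geodesics depend continuously on their initial vectors, uniformly on compact time intervals.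
5. A smooth map that is a local diffeomorphism at each point of a compact set and injective on that set is a diffeomorphism from a neighborhood of the set onto its image.

All our metrics will have the form
$$g=a^2d\theta^2+u^2dy^2,\qquad a,u>0\ \text{functions of }(\theta,y).\tag{1}$$
For these, $\Gamma^y_{\theta\theta}=-\frac{1}{2u^2}\partial_y(a^2)$, hence
$$\operatorname{Hess}y(\partial_\theta,\partial_\theta)=-\Gamma^y_{\theta\theta}=\frac{a\,a_y}{u^2}.\tag{2}$$
*Example.* In Euclidean polar coordinates $a=\rho$, $u=1$, and (2) gives $\rho>0$: circles around the origin are convex, and $\rho$ restricted to a line is a convex function.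

Now to the question. It comes from Victor Bangert, Stefan Suhr, "A Riemannian plane with only two injective Geodesics", arXiv:2208.08475 (2022). It rests on the following result, which we quote.

**Theorem 1 (quoted).** Let $M$ be a complete Riemannian plane without simple closed geodesics. (a) Then there exists an injective geodesic through every point of $M$. (b) If, additionally, $\int_MK\,dA$ exists as an extended real number, then there is an embedded geodesic line through every point of $M$.

Part (a) gives injectivity; part (b) adds properness at the price of a hypothesis on curvature. Is that hypothesis needed? In other words: if $M$ is a complete Riemannian plane without simple closed geodesics, is there always an embedded geodesic line through every point? The answer is no.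

**Theorem 2.** There are a complete Riemannian plane $M$ and a point $p\in M$ such that

1. $M$ has no closed (periodic) geodesics, simple or not;
2. there is no embedded geodesic line through $p$.

Moreover, every injective geodesic $\gamma$ with $\gamma(0)=p$ has both $\gamma|_{[0,\infty)}$ and $\gamma|_{(-\infty,0]}$ non-proper; $M$ contains a closed flat half-plane foliated by embedded geodesic lines of $M$; and $\int_MK^+dA=\int_MK^-dA=\infty$.

## 2. Rotational planes and the quarter cone

**Rotational planes do not suffice.** If $h'>0$ on $(0,\infty)$, there are no closed geodesics: at a maximum of $\rho$ along one, $\rho'=0$, so $\theta'\ne0$ and $\rho''=hh'\theta'^2>0$, which is impossible. But the meridian through any given point is an embedded line. This includes the plane with $h'=2+\sin\rho$ above, so the mere failure of the hypothesis in (b) does not produce a counterexample.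

**What narrow cones do.** Rotational planes do show how to destroy almost all directions at a point.

**Lemma 3 (quarter cone).** Suppose that on $\{\delta\le\rho\le2\}$, $0<\delta<\frac12$, the metric is $d\rho^2+(\rho/4)^2d\theta^2$, $\theta\in\mathbb R/2\pi\mathbb Z$. Let $p$ have $\rho=1$, and let $\gamma$ be a geodesic through $p$ at angle $x$ with $\partial_\rho$. If $|\sin x|>\delta$, then $\gamma$ is not injective.

*Proof.* With $\phi=\theta/4\in\mathbb R/\frac\pi2\mathbb Z$ the metric is $d\rho^2+\rho^2d\phi^2$, a flat cone of total angle $\frac\pi2$. Unroll it, that is, pass to the universal cover of the region. The geodesic becomes a straight line, whose distance from the apex is $D:=|\sin x|$ since $\rho(p)=1$. So $\gamma$ contains the segment $\{\rho\cos(\phi-\phi_0)=D,\ \rho\le2\}$ for some $\phi_0$; on it $\rho\ge D>\delta$, so it never leaves the region, and it contains $p$. The points of the line at $\phi=\phi_0\pm\frac\pi4$ have the same $\rho=\sqrt2D\le\sqrt2<2$, so they lie on the segment. Their $\phi$-values differ by $\frac\pi2$, so their $\theta$-values differ by $2\pi$: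 they are one point of $M$, reached at two different times. $\square$

So with a cone whose tip is smoothed inside $\{\rho<\delta\}$, only directions at $p$ within $\arcsin\delta$ of the radial line survive. Since the metric is smooth, $\delta>0$, and a whole interval of directions survives. For each of them one of the two halves of the geodesic starts out nearly along $+\partial_\rho$. If we trap that half in a non-proper way, we are done, and we never need to know what happens inside the tip.

## 3. Spirals onto a circle, and the slit

A natural plan is to let the surface continue as a cylinder $\{y\ge5\}$ ($y=\rho$), bend the nearly radial geodesics so that they go around, and let them climb less and less, so that their heights converge to some $y_\infty<\infty$. Then they are not proper. Here is where this stops.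

**Spirals onto a compact circle force a closed geodesic.** Suppose $M$ is complete, the level $\{y=y_1\}$ is a circle with a compact annular neighborhood $\{|y-y_1|\le r\}$, and $c\colon[0,\infty)\to M$ is a geodesic with $y\circ c\to y_1$. Then $\{y=y_1\}$ is a simple closed geodesic. Indeed, the vectors $c'(k)$ lie over a compact set for large $k$, so a subsequence converges to a unit vector $v$. By fact 4, $c(k+t)$ converges along it to $c_v(t)$ for each $t\in\mathbb R$, so $y\circ c_v\equiv y_1$. A unit speed curve inside a circle runs around the whole circle. This is what we saw in the $\cosh$ example.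

**The slit.** So the limit level must not be a circle. We remove from the plane the ray $\{\theta=\pi,\ \rho\ge y_\infty\}$ and push it to infinite distance. Below height $y_\infty$ the levels are still circles around which a geodesic can wind, but the limit level $\{y=y_\infty\}$ becomes an arc of infinite length in both directions. The $n$-th turn of the spiral must then have length about $2R_n\to\infty$. With $R_n=\pi+n$ and slopes $\mu_n=4^{-n}$ the total climb is about $\sum(\mu_n+\mu_{n+1})R_n<\infty$, so a finite limit height is still possible.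

Three demands remain, and formula (1) separates them. First, closed geodesics are excluded if all circles $y=\mathrm{const}$ are convex; by (2) this is the condition $a_y\ge0$, with strict inequality somewhere on every circle below $y_\infty$. It does not involve $u$. Secondly, $u$ is therefore free, and we use it for steering: on each turn the slope has to drop from $\mu_n$ to $\mu_{n+1}$, for a whole tube of geodesics at once, and the tube has to shrink along with the slopes. Thirdly, the metric must be complete at the slit.

## 4. Eikonal functions, convex levels, steering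

**Lemma 4 (eikonal).** Let $T(s,y)$ be smooth on an open set of $\mathbb R^2$ with $|T_s|<1$, $T_y>0$, and put $u=T_y/\sqrt{1-T_s^2}$. For $g=ds^2+u^2dy^2$ the integral curves of $\operatorname{grad}T$ are unit speed geodesics, $y$ increases strictly along them, and where $T_s>0$ they satisfy $\dfrac{dy}{ds}=\dfrac{1-T_s^2}{T_sT_y}$.

*Proof.* $|dT|_g^2=T_s^2+T_y^2/u^2=T_s^2+(1-T_s^2)=1$, so fact 3 applies. Moreover
$$\operatorname{grad}T=T_s\partial_s+\frac{T_y}{u^2}\partial_y=T_s\partial_s+\frac{1-T_s^2}{T_y}\partial_y,$$
and the last coefficient is positive. $\square$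

The lemma lets us prescribe geodesics: choose $T$, and read off $u$. *Example.* $T=s\cos\alpha+y\sin\alpha$ with $0<\alpha<\frac\pi2$ gives $u=1$ and the parallel lines of slope $\tan\alpha$.

**Lemma 5 (convex levels).** Let $g=a^2d\theta^2+u^2dy^2$ with $a_y\ge0$, let $\gamma$ be a geodesic defined on an interval in this coordinate region, and let $\varphi=y\circ\gamma$. If $\varphi'(t_0)=0$, then $\varphi'\ge0$ for $t\ge t_0$ and $\varphi'\le0$ for $t\le t_0$.

*Proof.* Write $\gamma'=\theta'\partial_\theta+\varphi'\partial_y$. In $\varphi''=\operatorname{Hess}y(\gamma',\gamma')$ the $\theta'^2$-term is $\ge0$ by (2), and the other two terms contain a factor $\varphi'$. So on a compact interval $\varphi''\ge-C|\varphi'|$. Suppose $\varphi'(t_2)<0$ for some $t_2>t_0$, and let $t'$ be the last zero of $\varphi'$ in $[t_0,t_2]$. On $(t',t_2]$ we have $\varphi'<0$ and $\varphi''\ge C\varphi'$, so $(\varphi'e^{-Ct})'\ge0$. Since $\varphi'e^{-Ct}$ vanishes at $t'$, we get $\varphi'(t_2)\ge0$, a contradiction. The second claim follows by reversing time. $\square$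

So a climbing geodesic can be made to climb less steeply, but it cannot be brought to level and turned down. The next lemma reduces a slope $\mu$ to $\mu/4$, uniformly in $\mu$.

**Lemma 6 (steering).** There are $\varepsilon_1\in(0,\frac1{100}]$ and a smooth $\omega\colon[0,1]\to[\frac14,1]$ such that, with $\Omega(s)=\int_0^s\omega$ and $\varepsilon=\varepsilon_1/100$, the following holds. For every $\mu\in(0,1]$ there is a smooth $u_\mu>0$ on $[0,1]\times\mathbb R$, equal to $1$ for $s$ near $0$ and near $1$ and wherever $|y-\mu\Omega(s)|\ge\varepsilon_1\mu$, such that in the metric $ds^2+u_\mu^2dy^2$ every geodesic starting at $(0,z)$, $|z|\le\varepsilon\mu$, with slope $dy/ds=\mu$ (in direction $ds>0$) is over $[0,1]$ a strictly increasing graph $y(s)$ with $|y-\mu\Omega|<\varepsilon_1\mu/2$, and it arrives at $s=1$ with slope $\mu/4$ and $|y(1)-\mu\Omega(1)|\le\varepsilon\mu/4$.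

*Proof.* **Step 1: the choice of $T$.** The purpose is to make the curve $y=\mu\Omega(s)$, of slope $m=\mu\omega$, a gradient line, with one free function left over. Let $\omega$ be nonincreasing, $\omega=1$ on $[0,\frac13]$, $\omega=\frac14$ on $[\frac23,1]$; let $\eta\ge0$ be smooth with compact support in $(0,1)$ and $\int\eta=10$. Put $z=y-\mu\Omega(s)$ and
$$T=A(s)+B(s)z-\tfrac12\eta(s)z^2,\qquad A'=\sqrt{1+m^2},\quad B=\frac{m}{\sqrt{1+m^2}}.$$
(Extend $\omega$ by constants and $\eta$ by $0$ slightly beyond $[0,1]$, so that $T$ lives on an open set.)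

**Step 2: the equation of the gradient lines in rescaled form.** Everything must be uniform as $\mu\to0$, so we measure deviations in units of $\mu$. Write $z=\mu\zeta$, $\kappa=(1+\mu^2\omega^2)^{-1/2}$, $b=\omega\kappa$, so $B=\mu b$, and
$$E=(b'+\eta\omega)\zeta-\tfrac12\eta'\zeta^2 .$$
Since $z_s=-m$,
$$T_s=(A'-Bm)+(B'+\eta m)z-\tfrac12\eta'z^2,\qquad A'-Bm=\frac{1+m^2-m^2}{\sqrt{1+m^2}}=\kappa,$$
so $T_s=\kappa+\mu^2E$ and $T_y=B-\eta z=\mu(b-\eta\zeta)$. As $1-\kappa^2=\mu^2\omega^2\kappa^2=\mu^2b^2$,
$$1-T_s^2=\mu^2D,\qquad D=b^2-2\kappa E-\mu^2E^2 .$$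
By Lemma 4 and $\frac{d\zeta}{ds}=\frac1\mu\frac{dy}{ds}-\omega$, the gradient lines satisfy
$$\frac{d\zeta}{ds}=G_0(s,\zeta,\mu):=\frac{D}{(b-\eta\zeta)(\kappa+\mu^2E)}-\omega .\tag{3}$$

**Step 3: the linearization.** We want to know whether neighbors of $\zeta=0$ approach it. First, $G_0(s,0,\mu)=b/\kappa-\omega=0$. Next, $\frac{d}{d\omega}\big(\omega(1+\mu^2\omega^2)^{-1/2}\big)=(1+\mu^2\omega^2)^{-3/2}$ gives $b'=\omega'\kappa^3$. At $\zeta=0$ the fraction in (3) equals $\omega$, and its logarithmic $\zeta$-derivative is $-2\kappa E_\zeta/b^2+\eta/b-\mu^2E_\zeta/\kappa$ with $E_\zeta=b'+\eta\omega$. Multiplying by $\omega$ and using $b=\omega\kappa$,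
$$\lambda:=\partial_\zeta G_0(s,0,\mu)=-(b'+\eta\omega)\Big(\frac2{\omega\kappa}+\frac{\mu^2\omega}{\kappa}\Big)+\frac\eta\kappa .$$
The part without $\eta$ is $|\omega'|\kappa^2\big(\frac2\omega+\mu^2\omega\big)=\frac{|\omega'|}{\omega}\cdot\frac{2+\mu^2\omega^2}{1+\mu^2\omega^2}$. The part with $\eta$ is $-\frac\eta\kappa(2+\mu^2\omega^2-1)=-\eta\kappa^{-3}$. Hence
$$\lambda=\frac{|\omega'|}{\omega}\cdot\frac{2+\mu^2\omega^2}{1+\mu^2\omega^2}-\eta\kappa^{-3}\le\frac{2|\omega'|}{\omega}-\eta .\tag{4}$$

Stop here and see what the first choice $\eta=0$, $T=A+Bz$, would do. Then $\int_0^1\lambda\ge\int|\omega'|/\omega=\log4$: to first order the tube gets wider by a factor at least $4$ (at most $16$) each time the slope is divided by $4$, while the room for the next turn is $4$ times smaller. This choice cannot be iterated. The term $-\frac12\eta z^2$ does not change the $1$-jet of $T$ along $z=0$, hence keeps the central geodesic, and makes the neighbors converge. With $\int\eta=10$, (4) gives, since $2\log4<2.78$,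
$$\int_0^s\lambda\le2.78\quad(0\le s\le1),\qquad\int_0^1\lambda<-7.2 .$$

**Step 4: from linear to actual.** All functions are smooth in $(s,\zeta,\mu)$ near $[0,1]\times\{0\}\times[0,1]$, including $\mu=0$, and at $\zeta=0$ we have $b>0$, $\kappa>0$, $D=b^2>0$. Write $G_0=\zeta G$ with $G$ smooth, $G(s,0,\mu)=\lambda$. By compactness there is $\varepsilon_1\in(0,\frac1{100}]$ such that for $|\zeta|\le\varepsilon_1$, $s\in[0,1]$, $\mu\in[0,1]$
$$b-\eta\zeta>0,\qquad\kappa+\mu^2E>0,\qquad D>0,\qquad|G-\lambda|\le1 .$$
So for $\mu\in(0,1]$ Lemma 4 applies in $|\zeta|\le\varepsilon_1$, and $T_s>0$ there. While $|\zeta|\le\varepsilon_1$, a gradient line satisfies $\zeta(s)=\zeta(0)\exp\int_0^sG$. If $|\zeta(0)|\le\varepsilon$, then $|\zeta(s)|\le\varepsilon e^{3.78}<50\varepsilon=\varepsilon_1/2$; so the line never reaches $|\zeta|=\varepsilon_1$, exists over all of $[0,1]$ and obeys this bound there. At the end $|\zeta(1)|\le\varepsilon e^{-6.2}<\varepsilon/4$.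

**Step 5: the metric.** It remains to switch $u$ off away from the tube. Let $u=T_y/\sqrt{1-T_s^2}=(b-\eta\zeta)/\sqrt D$ and $u_\mu=1+\Phi(\zeta)(u-1)$ with a cutoff $0\le\Phi\le1$, $\Phi=1$ for $|\zeta|\le\varepsilon_1/2$, $\operatorname{supp}\Phi\subset(-\varepsilon_1,\varepsilon_1)$. This is smooth and positive, equals $1$ for $|\zeta|\ge\varepsilon_1$, and equals $u$ where the gradient lines of Step 4 run. For $s$ near $0$ or $1$ we have $\eta=\omega'=0$, so $E=0$, $D=b^2$, $u=1$, and the gradient lines have slope $\mu b/\kappa=\mu\omega$, that is, $\mu$ near $s=0$ and $\mu/4$ near $s=1$. So the geodesics in the claim are exactly these gradient lines, with $z=\mu\zeta(0)$. $\square$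

## 5. The slit plane and its metric

Throughout $(\rho,\theta)$ are polar coordinates on $\mathbb R^2$ with origin $o$, $\theta\in\mathbb R/2\pi\mathbb Z$, $y:=\rho$, and $|\theta|\in[0,\pi]$ is the absolute value of the representative in $(-\pi,\pi]$. Put $c_0=4$, $\mu_n=4^{-n}$, $R_n=\pi+n$. The constants $\varepsilon,\varepsilon_1$ and the function $\Omega$ are those of Lemma 6.

### 5.1 The profile $h$

The profile provides the cone of Lemma 3 and a cylinder. Let $h=\rho/4$ on $[\delta,2]$, $h=1$ on $[5,\infty)$, $h'>0$ on $[0,5)$, $h=\rho$ near $0$, with $h$ smooth. On $[2,5]$ the derivative has to pass from $\frac14$ to $0$ with integral $\frac12$, less than $3\cdot\frac14$, which is possible. On $[0,\delta]$ take $h'>0$ equal to $1$ near $0$ and to $\frac14$ near $\delta$, with integral $\delta/4$. The number $\delta\in(0,\frac12)$ is chosen only at the end of 5.2; until then only $h|_{[1/2,\infty)}$ is fixed and used.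

Let $p$ be the point $\rho=1$, $\theta=0$, and $g_{rot}=d\rho^2+h^2d\theta^2$. For $\rho\ge5$ this is the flat cylinder $ds^2+dy^2$, $s=\theta$.

### 5.2 The initial tube

The goal is a number $x_0>0$ such that all geodesics from $p$ with angle $|x|\le x_0$ to $\partial_\rho$ become exactly parallel, of slope $\mu_1$, and close together. In the flat part the fan from $p$ spreads out, so this needs Lemma 4: we glue the distance function from $p$ to a function whose gradient lines turn and become parallel.

**Step 1: the function $T_0$ of the fan.** For $|x|<\frac\pi2$ let $F(t,x)$, $t\ge0$, be the $g_{rot}$-geodesic from $p$ whose initial vector makes the signed angle $x$ with $\partial_\rho$; so $F(t,0)=(\rho=1+t,\theta=0)$. Clairaut gives $h^2\theta'=h(1)\sin x$, so where $\rho\ge1$ we have $\rho'^2=1-h(1)^2\sin^2x/h^2\ge\cos^2x$, because $h$ is nondecreasing. Since $\rho'(0)=\cos x>0$, $\rho'$ keeps its sign: $\rho'\ge\cos x>0$, and these geodesics stay in $\rho\ge1$. The normal Jacobi equation along $\theta=0$ is $J''=(h''/h)J$; it is solved by $h$, and the solutions vanishing at $p$ are multiples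 of $h\int_1^\rho h^{-2}$, without further zero. Thus $F$ is a local diffeomorphism at every $(t,0)$, $t>0$, and it is injective on $\{x=0\}$. By fact 5 it is a diffeomorphism from a neighborhood of $[4.2,4.7]\times\{0\}$ onto a neighborhood $U_0$ of $\{\theta=0,\ 5.2\le y\le5.7\}$. On $U_0$ put $T_0=t\circ F^{-1}$. By the Gauss lemma $\operatorname{grad}T_0=F_t$, so $|\operatorname{grad}T_0|=1$, and on $\{\theta=0\}$ we have $T_0=y-1$, $dT_0=dy$.

**Step 2: a turning curve $\Gamma$ and its function $T_F$.** In the flat strip $|s|<2$, $y\ge5$, let $\Gamma$ be parametrized by arc length $\tau$, equal to $\{s=0\}$ up to height $6$; then on a $\tau$-interval of length $\frac14$ its direction angle $\alpha$ decreases smoothly from $\frac\pi2$ to $\arctan\mu_1$; afterwards it is a straight line of slope $\mu_1$. Then $y$ increases strictly along $\Gamma$, so $\Gamma$ is embedded, and $\Gamma$ is straight where $s\ge\frac14$. Let $p_1>6$ be its height at $s=1$. With unit normal $N$, put $T_F(\Gamma(\tau)+\nu N(\tau))=\tau$ near compact parts of $\Gamma$ (flat Fermi coordinates, valid by fact 5), with $\tau$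 normalized so that $T_F=y-1$ near the vertical part below height $6$. On $\Gamma$, $dT_F=\langle\Gamma',\cdot\rangle$, and $T_F$ is affine near the straight parts.

**Step 3: gluing.** Let $T=(1-\Xi(y))T_0+\Xi(y)T_F$ with a cutoff $0\le\Xi\le1$, $\Xi=0$ for $y\le5+\frac13$, $\Xi=1$ for $y\ge5+\frac23$. On the vertical part of $\Gamma$, $T_0$ and $T_F$ have the same $1$-jet, so there the term $(T_F-T_0)d\Xi$ vanishes and $dT=\langle\Gamma',\cdot\rangle$ on $\Gamma$. Thus on $\Gamma$: $0\le T_s=\cos\alpha<1$ and $T_y=\sin\alpha>0$.

**Step 4: the function $u_{in}$.** This makes $\Gamma$ and its neighbors geodesics. Let $\Gamma_c$ be the compact part of $\Gamma$ from $y=5+\frac14$ to $s=\frac12$. Choose a thin open neighborhood $V\subset\{|s|<1,\ 5<y<p_1\}$ of $\Gamma_c$ on which $T$ is defined and smooth, $|T_s|<1$, $T_y>0$, and such that $V\cap\{s>\frac13\}\subset\{y>6\}$ and $T_F$ is affine on $V\cap\{s>\frac13\}$. All this holds near $\Gamma_c$, so compactness gives $V$. On $V$ let $u_T=T_y/\sqrt{1-T_s^2}$. It equals $1$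

- on $V\cap\{y<5+\frac13\}$, where $T=T_0$ and $T_s^2+T_y^2=1$;
- on $V\cap\{s>\frac13\}$, where $T=T_F$ is affine with unit gradient;
- on $\Gamma_c$, where $T_s=\cos\alpha$, $T_y=\sin\alpha$.

Let $\Lambda$ be a cutoff, $0\le\Lambda\le1$, with compact support in $V$ and $\Lambda=1$ near the part of $\Gamma_c$ between $y=5+\frac13$ and $s=\frac13$, end points included, and put
$$u_{in}=1+\Lambda(u_T-1)>0 .$$
Then $u_{in}=1$ off $V$, for $y<5+\frac13$, and for $s>\frac13$. And $u_{in}=u_T$ on an open neighborhood $V''\subset V$ of $\Gamma_c$, namely on the union of the interior of $\{\Lambda=1\}$ with $V\cap\{y<5+\frac13\}$ and $V\cap\{s>\frac13\}$.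

**Step 5: the tube.** Take the metric equal to $g_{rot}$ for $\rho\le5$ and to $ds^2+u_{in}^2dy^2$ for $|\theta|\le2$, $y\ge5$, and its geodesics $\gamma_x$ from $p$ with initial angle $x$. On $\Gamma_c$ we have $u_{in}=u_T=1$ and $\operatorname{grad}T=\Gamma'$. So by Lemma 4, $\gamma_0$ runs along $\{\theta=0\}$ and then along $\Gamma$. Let $t_1=4.3$, so $\gamma_0(t_1)$ has height $5.3\in(5+\frac14,5+\frac13)$, and let $t_2$ be the time when $\gamma_0$ has $s=\frac25$. Then $\gamma_0([t_1,t_2])\subset V''$. By continuous dependence there is $x_0\in(0,\frac\pi2)$ such that for $|x|\le x_0$: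

- On $[0,t_1]$, $\gamma_x=F(\cdot,x)$ stays in $|\theta|<1$ and below height $5+\frac13$. The point $\gamma_x(t_1)\in V''$ has height in $(5+\frac14,5+\frac13)$ and lies in $U_0$, with $(t_1,x)$ in the neighborhood of Step 1, so $\gamma_x'(t_1)=\operatorname{grad}T_0=\operatorname{grad}T$.
- $\gamma_x([t_1,t_2])\subset V''$. Integral curves of $\operatorname{grad}T$ in $V''$ are geodesics, so the set of $t\in[t_1,t_2]$ with $\gamma_x'(t)=\operatorname{grad}T$ is open and closed in $[t_1,t_2]$; hence it is everything.
- $\gamma_x(t_2)$ has $s\in(\frac13,\frac12)$. There $T$ is affine, so $\gamma_x$ has slope exactly $\mu_1$; since $u_{in}=1$ for $s>\frac13$, it continues as a straight line of slope $\mu_1$, and it reaches $\theta=1$ at a height in $[p_1-\varepsilon\mu_1,p_1+\varepsilon\mu_1]$.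

Up to there $y$ is strictly increasing along $\gamma_x$: by Clairaut on $[0,t_1]$, by Lemma 4 on $[t_1,t_2]$, and then on the line. None of this involved $h|_{[0,1/2]}$. Now fix $0<\delta<\min(\frac12,\sin x_0)$ and a corresponding $h|_{[0,\delta]}$. This order of choices is essential: the tube comes first, and then the tip is made so small that every direction not excluded by Lemma 3 enters the tube.

### 5.3 Circle densities

These make the $n$-th turn have length $2R_n$, with all the extra length close to $\theta=\pi$. Let $a_0\equiv1$, $\delta_0=\frac14$. Inductively, for $n\ge0$, let $d_n\ge0$ be smooth on $\mathbb R/2\pi\mathbb Z$, symmetric about $\pi$ (hence even), supported in $[\pi-\delta_n,\pi+\delta_n]$, with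
$$\int_{\pi-\delta_n}^\pi d_n=1,\qquad\int_{\pi-\delta_n/2}^\pi d_n\ge\tfrac14 .$$
Put $a_{n+1}=a_n+d_n$ and define $\delta_{n+1}$ by $\int_{\pi-\delta_{n+1}}^\pi a_{n+1}=\frac14$. The second condition gives $\delta_{n+1}\le\delta_n/2$. Let $\sigma_n(\theta)=\int_0^\theta a_n$ for $\theta\in[0,2\pi]$. Then
$$\sigma_n(\pi)=R_n,\quad\sigma_n(2\pi-\theta)=2R_n-\sigma_n(\theta),\quad\sigma_n(\pi-\delta_n)=R_n-\tfrac14,\quad a_n=1\text{ for }|\theta|\le2 .$$
On $(-\pi,\pi)$ let $a_\infty=\lim a_n$, a locally finite sum, with $a_\infty=a_n$ for $|\theta|\le\pi-\delta_n$ and $a_\infty\ge a_n$ throughout. Let $\sigma_\infty(\theta)=\int_0^\theta a_\infty$. As $\sigma_\infty(\pi-\delta_n)=\pi+n-\frac14\to\infty$, $\sigma_\infty\colon(-\pi,\pi)\to\mathbb R$ is an odd diffeomorphism.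

### 5.4 Levels

The levels tell at which heights the $n$-th turn takes place. The tube will cross $\theta=1$ near height $p_n$, run through the back $|\theta|\ge2$ at heights between $b_n$ and $c_n$, cross $\theta=-1$ near $q_n$, and return to $\theta=1$ near $p_{n+1}$. Between $c_n$ and $b_{n+1}$ the back is never visited, and there we are free to change it.

Let $\psi$ be smooth on the circle, $0\le\psi\le1$, $\operatorname{supp}\psi\subset\{|\theta|<1\}$, $\psi(0)=1$, $I_\psi=\int\psi$. Given $p_n$ ($n\ge1$), set
$$b_n'=p_n+\tfrac13\mu_n,\quad b_n=p_n+\tfrac23\mu_n,\quad q_n=p_n+(\mu_n+\mu_{n+1})(R_n-\tfrac32)+\mu_n\Omega(1),$$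
$$c_n=q_n-\tfrac23\mu_{n+1},\qquad c_n'=q_n-\tfrac13\mu_{n+1}.$$
Choose a smooth $\beta_n\ge0$ on $\mathbb R$, positive exactly on $(b_n',c_n')$, with $\|\beta_n\|_{C^n}\le2^{-n}$ and $\int\beta_n\le2^{-n}$. Put $e_n=\sum_{1\le j\le n}\int\beta_j\le1$ and
$$p_{n+1}=q_n+\mu_{n+1}(2+e_nI_\psi).$$
Since $R_n-\frac32>2$, we have $b_n'<b_n<c_n<c_n'<b_{n+1}'<b_{n+1}$. As $\sum\mu_nR_n<\infty$, all these sequences converge to a common limit $y_\infty<\infty$. Let $e(y)=\int_{-\infty}^y\sum_n\beta_n$. It is smooth, because the sum converges in every $C^k$; it is nondecreasing, $0\le e\le1$, $e=0$ for $y\le b_1'$, $e=e_n$ on $[c_n',b_{n+1}']$, and $e$ is constant for $y\ge y_\infty$. For $n\ge0$ let $\chi_n$ be smooth, $\chi_n=0$ for $y\le c_n$, $\chi_n=1$ for $y\ge b_{n+1}$, $\chi_n'>0$ on $(c_n,b_{n+1})$.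

The function $e$ is there because on the back, for $b_n\le y\le c_n$, the metric will not depend on $y$ except for $u$. Without $e$ the circles at these heights would have $a_y\equiv0$, and some of them would be closed geodesics (those that miss all modifications of $u$, for instance just above $b_n$). The small growth of $e\psi$ at the front prevents this.

### 5.5 The metric

Let
$$M=\mathbb R^2\setminus\{\theta=\pi,\ \rho\ge y_\infty\},$$
open and star-shaped about $o$, hence simply connected, hence diffeomorphic to $\mathbb R^2$ (by the Riemann mapping theorem). Put $g=a^2d\theta^2+u^2dy^2$ with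
$$a(\theta,y)=h(y)+e(y)\psi(\theta)+\sum_{n\ge0}\chi_n(y)d_n(\theta)$$
and $u=1$ except for the following modifications.

- (A), the initial tube: $u=u_{in}$ on $V\subset\{|\theta|<1,\ 5<y<p_1\}$, with $s=\theta$; note $a=1$ there.
- (B), steering: for $n\ge1$, in $\{\sigma_n(\theta)\in[R_n-\frac12,R_n+\frac12],\ y\in(b_n,c_n)\}$,
$$u(\theta,y)=u_{\mu_n}\big(\sigma_n(\theta)-R_n+\tfrac12,\ y-y_n^*\big),\qquad y_n^*=p_n+\mu_n(R_n-\tfrac32).$$
- (C), completeness at the tip of the slit: for $n\ge1$, $u=1+k_n(y)\xi_n(\theta)$ for $y\in(c_n,b_{n+1})$. Here $k_n\ge0$ is smooth with compact support in $(c_n,b_{n+1})$ and $\int k_n=1$; and $0\le\xi_n\le1$ is smooth on the circle, $\xi_n=1$ where $|\sigma_\infty(\theta)|\ge n+\frac32$ and at $\theta=\pi$, and $\operatorname{supp}\xi_n\subset\{|\sigma_\infty|\ge n+\frac54\}\cup\{\theta=\pi\}$. Since $\sigma_\infty(2)=2<n+\frac54$, this lies in $\{|\theta|>2\}$.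

For (B), the set where $u_{\mu_n}\ne1$ has $y$ between
$$y_n^*-\varepsilon_1\mu_n>b_n\quad\text{and}\quad y_n^*+\mu_n\Omega(1)+\varepsilon_1\mu_n=q_n-\mu_{n+1}\big(R_n-\tfrac32-4\varepsilon_1\big)<c_n,$$
and $u_{\mu_n}=1$ near both ends of the $\sigma_n$-interval. So (B) joins smoothly with $u=1$. Moreover $|\theta|>2$ in (B), because $\sigma_n(2)=2<R_n-\frac12$.

**Smoothness.** The sets in (A), (B), (C) are disjoint. Near $o$, $g=d\rho^2+\rho^2d\theta^2$ is Euclidean. On $\{y<y_\infty\}$ all sums are locally finite, as $c_n\to y_\infty$. Consider a point $(\theta_0,y_0)$ with $y_0\ge y_\infty$, $|\theta_0|<\pi$. Near it only finitely many $d_n$ are nonzero. Modifications (B), (C) do not occur near it: only those with large $n$ have heights near $y_\infty$, and they live in $\{|\sigma_\infty|\ge R_n-\frac12\}$ (as $a_\infty\ge a_n$), respectively $\{|\sigma_\infty|\ge n+\frac54\}$, together with $\theta=\pi$; these sets shrink to $\theta=\pi$. So $g$ is a smooth metric on $M$.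

**The half-plane.** On $\{y\ge y_\infty\}$ we have $h=\chi_n=1$, $u=1$, so $g=ds^2+dy^2$ with $ds=(a_\infty+e(y_\infty)\psi)d\theta$ and $s$ ranging over $\mathbb R$: a flat half-plane.

**Convexity.** $a_y\ge0$ everywhere on $M\setminus\{o\}$. Moreover
$$\text{for each }y_0\in(0,y_\infty)\text{ there is }\theta\text{ with }a_y(\theta,y_0)>0:\tag{5}$$
if $y_0<5$ because $h'>0$; if $y_0\in(c_n,b_{n+1})$, $n\ge0$, because $\chi_n'>0$ and $d_n\not\equiv0$; if $y_0\in(b_n',c_n')$, $n\ge1$, because $e'(y_0)>0$ and $\psi(0)=1$. Since $c_0=4<5$, $b_n'<b_n$ and $c_n<c_n'$, these intervals cover $(0,y_\infty)$.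

## 6. Completeness at the slit

**Proposition 7.** $M$ is complete.

*Proof.* We construct a proper function $P$ that is $2$-Lipschitz. Going sideways towards the slit is measured by $|\sigma_\infty|$, and going up below the slit towards its tip is measured by the $k_n$. A path may mix the two, so we take a minimum.

**Step 1: the function.** For $y<y_\infty$ let $w(y)=\frac52+\sum_{n\ge1}\int_{-\infty}^yk_n$, and let $w=\infty$ for $y\ge y_\infty$; let $|\sigma_\infty|=\infty$ at $\theta=\pi$. Then $w=\frac52$ in a neighborhood of $(0,c_1]$, $w\in[n+\frac32,n+\frac52]$ on $[c_n,c_{n+1}]$, and $w\to\infty$ as $y\uparrow y_\infty$. Put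
$$Q=\max\big(\tfrac52,\min(|\sigma_\infty(\theta)|,w(y))\big),\qquad P=Q+\max(0,y-y_\infty).$$
As functions with values in $[0,\infty]$, $w$ and $|\sigma_\infty|$ are continuous on $M\setminus\{o\}$, and they are never both infinite on $M$, since the slit has been removed. So $Q$ is finite and continuous, and $Q=\frac52$ near $\{y\le c_1\}$, in particular near $o$.

**Step 2: local Lipschitz constants.** For a continuous $f$ let $\operatorname{dil}f(z)=\limsup_{z'\to z}|f(z')-f(z)|/d(z,z')$; for smooth $f$ this is $|df|_g$, and for $f=|x|$ on $\mathbb R$ it is $1$ everywhere. We show $\operatorname{dil}Q\le1$. This is clear where $y\le c_1$. Let $y(z)>c_1$, and call $f\in\{\frac52,|\sigma_\infty|,w\}$ active at $z$ if $f(z)=Q(z)$. By continuity, a function not active at $z$ differs from $Q$ near $z$; so for $z'$ near $z$ the value $Q(z')$ is the value at $z'$ of a function active at $z$, and $|Q(z')-Q(z)|\le\max|f(z')-f(z)|$ over the active $f$. An active function is finite at $z$, hence finite and smooth near $z$ (if $|\sigma_\infty|$ is active, $|\sigma_\infty|\ge\frac52$, so $\theta\ne0$). It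 suffices to show $|df|_g\le1$ at $z$ for active $f$.

If $|\sigma_\infty|$ is active, then $\frac52\le|\sigma_\infty|\le w(y)$ at $z$; if $|\sigma_\infty|=\frac52$ the second inequality is automatic. Suppose $c_n<y\le c_{n+1}$, $n\ge1$. Then $|\sigma_\infty|\le n+\frac52<\pi+n-\frac14$, so $|\theta|<\pi-\delta_n$ and $a_\infty=a_n$ at $\theta$. Also $a\ge1+\sum_{m<n}d_m=a_n$, since $h=1$ and $\chi_m(y)=1$ for $m<n$. If $y\ge y_\infty$, then $a\ge a_\infty$ directly. In both cases $|d\sigma_\infty|_g=a_\infty/a\le1$.

If $w$ is active, then $y<y_\infty$ and either $w(y)=\frac52$ or $w(y)\le|\sigma_\infty|$. In the first case $w$ has its minimum at $y$, so $w'(y)=0$. In the second case, if $y\in(c_n,b_{n+1})$ with $n\ge1$, then $w\ge n+\frac32$ gives $|\sigma_\infty|\ge n+\frac32$ or $\theta=\pi$, so $\xi_n=1$ and $|dw|_g=k_n/u=k_n/(1+k_n)\le1$. For other $y$, $w'(y)=0$.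

**Step 3: $P$ is $2$-Lipschitz.** Since $u=1$ for $y\ge y_\infty$, $\operatorname{dil}\max(0,y-y_\infty)\le1$, so $\operatorname{dil}P\le2$. Let $\alpha\colon[0,L]\to M$ be a piecewise smooth unit speed curve and $f=P\circ\alpha$. Then $\limsup_{t'\to t}|f(t')-f(t)|/|t'-t|\le2$ for all $t$. For $r>0$ let $t^*$ be the supremum of all $t_0\in[0,L]$ such that $|f(t)-f(0)|\le(2+r)t$ on $[0,t_0]$. By continuity the inequality holds on $[0,t^*]$, and by the limsup bound at $t^*$ it extends beyond $t^*$ if $t^*<L$. So $t^*=L$, and $r\to0$ gives $|f(L)-f(0)|\le2L$.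

**Step 4: $P$ is proper.** Let $C\ge\frac52$. The set $\{P\le C\}$ is closed in $M$ and contained in
$$\{|\sigma_\infty(\theta)|\le C,\ y\le y_\infty+C\}\cup\{o\}\cup\{y<y_\infty,\ w(y)\le C\}.$$
The first set together with $o$ is a closed sector avoiding $\theta=\pi$, compact in $M$. The last lies in a compact disc $\{y\le y_C\}$ with $y_C<y_\infty$.

By Steps 3 and 4 bounded subsets of $M$ are relatively compact, and Hopf–Rinow applies. $\square$

## 7. Convex circles and the absence of closed geodesics

**Lemma 8.** No complete geodesic is contained in a circle $\{y=y_0\}$ with $0<y_0<y_\infty$.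

*Proof.* Such a geodesic has $|\theta'|=1/a$ bounded below, so it runs around the whole circle. By (2), $0=(y\circ\gamma)''=\frac{a\,a_y}{u^2}\theta'^2$, so $a_y=0$ on the whole circle, against (5). $\square$

**Proposition 9.** $M$ has no closed geodesics.

*Proof.* Let $\gamma$ be periodic, and let $\varphi=y\circ\gamma$ have its maximum at $t_0$; then $\varphi(t_0)>0$ and $\varphi'(t_0)=0$. By Lemma 5, $\varphi'\ge0$ on $[t_0,t_1)$ as long as $\gamma$ avoids $o$ there, and since $\varphi(t_0)$ is the maximum, $\varphi\equiv\varphi(t_0)=:y_0>0$ there. Hence $\gamma$ never reaches $o$ after $t_0$, and $\varphi\equiv y_0$ on $[t_0,\infty)$, thus on $\mathbb R$ by periodicity. If $y_0<y_\infty$, this contradicts Lemma 8. If $y_0\ge y_\infty$, then $\gamma$ lies in the arc $\{y=y_0,\ |\theta|<\pi\}$, and $\theta\circ\gamma$ is strictly monotone with values in $(-\pi,\pi)$, so $\gamma$ is not periodic. $\square$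

## 8. The trapped tube

Let $\gamma_x$ now be the geodesic of $M$ with $\gamma_x(0)=p$ and signed angle $x$ between $\gamma_x'(0)$ and $\partial_\rho$.

**Proposition 10.** Let $|x|\le x_0$. There are times $0<\tau_1<\tau_2<\dots$, $\tau_n\to\infty$, such that $\gamma_x$ crosses $\theta=1$ at $\tau_n$, with $\theta$ increasing, at a point with $|y-p_n|\le\varepsilon\mu_n$ and slope $dy/d\theta=\mu_n$. On $[\tau_n,\tau_{n+1}]$ the angle is strictly increasing with total increase $2\pi$, and $\gamma_x$ crosses $\theta=0$ at a height in $(c_n',b_{n+1}')$. On $[0,\infty)$, $y$ is strictly increasing along $\gamma_x$.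

*Proof.* **Step 1: the start.** For $|\theta|\le2$, $y\le b_1'$ we have $a=h$ (because $e=0$ and $d_n=0$ there) and $u=1$ except for (A). So $g$ is the metric used in 5.2, and $p_1+\varepsilon\mu_1<b_1'$. Hence 5.2 gives $\tau_1$, the statement at $\tau_1$, and the monotonicity of $y$ before it.

**Step 2: the back.** Given the statement at $\tau_n$, we follow $\gamma_x$ around the back. First record the metric. On the buffers $1\le|\theta|\le2$, $5\le y<y_\infty$, we have $a=1=a_n$ and $u=1$. For $|\theta|\ge2$, $y\in[b_n,c_n]$: $h=1$, $\psi=0$, $\chi_m=1$ for $m<n$, $\chi_m=0$ for $m\ge n$, so $a=a_n(\theta)$; and $u=1$ except for (B). With $\sigma=\sigma_n(\theta)$ the metric in both regions is $d\sigma^2+u^2dy^2$.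

Start at $\theta=1$, that is $\sigma=1$, at $y=p_n+z$, $|z|\le\varepsilon\mu_n$, with slope $\mu_n$. As long as $u=1$ the geodesic is the line $y=p_n+z+\mu_n(\sigma-1)$. For $\sigma\ge2$ it has $y\ge p_n+(1-\varepsilon)\mu_n>b_n$, and it reaches $\sigma=R_n-\frac12$ at $y=y_n^*+z<c_n$. By Lemma 6 it crosses the zone $\sigma\in[R_n-\frac12,R_n+\frac12]$ as an increasing graph, within heights in $(b_n,c_n)$, and leaves it with slope $\mu_n/4=\mu_{n+1}$ at height $y_n^*+\mu_n\Omega(1)+z'$, where $|z'|\le\varepsilon\mu_n/4=\varepsilon\mu_{n+1}$. After that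
$$y=y_n^*+\mu_n\Omega(1)+z'+\mu_{n+1}(\sigma-R_n-\tfrac12).$$
At $\sigma=2R_n-2$ (that is $\theta=-2$) this equals $q_n-\mu_{n+1}+z'$, so for $\sigma\le2R_n-2$ we have $y\le q_n-(1-\varepsilon)\mu_{n+1}<c_n$. So the geodesic stays in the region described, crosses the buffer $-2\le\theta\le-1$, and reaches $\theta=-1$ ($\sigma=2R_n-1$) at $y=q_n+z'>c_n'$.

**Step 3: the front.** For $|\theta|\le1$, $y\in[c_n',b_{n+1}']$ we have $a=1+e_n\psi(\theta)$ and $u=1$: the metric is flat with coordinates $s$, $ds=(1+e_n\psi)d\theta$, and $y$. The geodesic continues as a straight line of slope $dy/ds=\mu_{n+1}$; the front has $s$-length $2+e_nI_\psi$, so it reaches $\theta=1$ at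
$$y=q_n+z'+\mu_{n+1}(2+e_nI_\psi)=p_{n+1}+z'<b_{n+1}',$$
where $ds=d\theta$. This is the statement at $\tau_{n+1}$, and $\theta=0$ was crossed at a height in $(c_n',b_{n+1}')$. On the whole turn $\theta$ and $y$ increased strictly. The front part alone has length at least $2$, so $\tau_n\to\infty$. $\square$

**Corollary 11.** For $|x|\le x_0$, $\gamma_x|_{[0,\infty)}$ is not proper.

*Proof.* There are times $t_n\to\infty$ at which $\gamma_x$ has $\theta=0$ and height in $(c_n',b_{n+1}')$. So $\gamma_x(t_n)\to(\theta=0,\ y=y_\infty)$, which is a point of $M$. $\square$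

**Proof of Theorem 2, items 1 and 2.** By Proposition 7, $M$ is a complete Riemannian plane, and item 1 is Proposition 9. For item 2 note that on $\delta\le\rho\le2$ we have $e=0$, $\chi_n=0$, $u=1$, so $g=d\rho^2+(\rho/4)^2d\theta^2$ and Lemma 3 applies. Let $\gamma$ be a geodesic with $\gamma(0)=p$, at angle $x$ to $\partial_\rho$. If $|\sin x|>\delta$, $\gamma$ is not injective. If $|\sin x|\le\delta<\sin x_0$, then $\gamma'(0)$ or $-\gamma'(0)$ makes an angle of absolute value $<x_0$ with $\partial_\rho$, and by Corollary 11 $\gamma|_{[0,\infty)}$ or $\gamma|_{(-\infty,0]}$ is not proper. So no geodesic through $p$ is both injective and proper. $\square$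

## 9. The second half, the flat half-plane, and total curvature

We prove the remaining assertions of Theorem 2. By Theorem 1(a) an injective geodesic through $p$ does exist, so the first assertion below is not empty.

**Both halves are non-proper.** Let $\gamma$ be injective, $\gamma(0)=p$. By Lemma 3, $|\sin x|\le\delta<\sin x_0$; after reversing $\gamma$ we may assume $\gamma|_{[0,\infty)}=\gamma_x|_{[0,\infty)}$ with $|x|<x_0$, which is non-proper. Let $\bar\gamma(t)=\gamma(-t)$, $t\ge0$, $\bar\varphi=y\circ\bar\gamma$, so $\bar\varphi(0)=1$, $\bar\varphi'(0)<0$. This half goes towards the tip, where we have no control. The idea is that, once it comes back up, the forward spiral carries it along, because the two strands must not cross. By injectivity $\bar\gamma$ passes through $o$ at most once.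

**Step 1: $\bar\gamma$ leaves every $\{y\le y_*\}$, $y_*<y_\infty$.** Suppose it stays in one. After a possible passage through $o$, Lemma 5 shows that $\bar\varphi$ is eventually monotone: either $\bar\varphi'$ has no more zeros, or it is $\ge0$ after a zero. So $\bar\varphi\to y_0\le y_*$. We have $y_0>0$, since near $o$ the metric is Euclidean and a geodesic cannot stay in a small disc forever. Choose $t_k\to\infty$ such that $\bar\gamma'(t_k)$ converges, which is possible as the disc $\{y\le y_*\}$ is compact. The limit of the geodesics $\bar\gamma(t_k+\cdot)$ is a complete geodesic in $\{y=y_0\}$, contradicting Lemma 8.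

**Step 2: $\bar\gamma$ crosses every level $y\in(1,y_\infty)$ exactly once, with $\bar\varphi'>0$.** Starting at level $1$, $\bar\varphi$ decreases until a first time $t_m$ at which $\bar\varphi'=0$ or $\bar\gamma$ passes $o$; it exists by Step 1, and $\bar\varphi(t_m)<1$. Afterwards $\bar\varphi'\ge0$. If $\bar\varphi'(t_m)=0$ with $\bar\varphi(t_m)>0$, this is Lemma 5; as $\bar\varphi$ does not decrease, $o$ is never reached. If $\bar\gamma(t_m)=o$, then $\bar\varphi'>0$ just after $t_m$, and Lemma 5 applies from the first later zero of $\bar\varphi'$, if there is one; being nondecreasing, $\bar\varphi$ does not return to $0$. Now let $t>t_m$ with $\bar\varphi(t)>1$ and suppose $\bar\varphi'(t)=0$. Lemma 5 backwards gives $\bar\varphi'\le0$ on $(t_m,t)$, so $\bar\varphi$ is constant on $[t_m,t]$, contradicting $\bar\varphi(t_m)<1<\bar\varphi(t)$. So $\bar\varphi'>0$ at all levels above $1$; before $t_m$ the level is at most $1$; and by Step 1 every level in $(1,y_\infty)$ is reached.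

**Step 3: the strands wind together.** Along $\gamma|_{[0,\infty)}$, $y$ increases strictly from $1$ to the limit $y_\infty$. So for $y\in(1,y_\infty)$ the two strands $\gamma|_{[0,\infty)}$ and $\bar\gamma$ meet the circle at level $y$ in one point each, and we have continuous angle lifts $\Theta_+(y)$, $\Theta_-(y)$. Injectivity gives $\Theta_+-\Theta_-\notin2\pi\mathbb Z$, so the continuous function $\Theta_+-\Theta_-$ stays between two consecutive multiples of $2\pi$ and is bounded. By Proposition 10, $\Theta_+(y)\to+\infty$ as $y\to y_\infty$; hence $\Theta_-(y)\to+\infty$.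

**Step 4: accumulation.** If $\bar\gamma$ reached the level $y_\infty$ in finite time, it would do so at a point of $M$, and $\Theta_-$ would converge. So $\bar\gamma$ reaches level $y$ at times tending to $\infty$ as $y\to y_\infty$. Since $\Theta_-\to\infty$, it crosses $\theta=0$ at a sequence of times tending to $\infty$ with heights tending to $y_\infty$. Thus $\bar\gamma$ accumulates at $(\theta=0,\ y=y_\infty)\in M$ and is not proper. $\square$

**The flat half-plane.** The set $\{y\ge y_\infty\}$ is a closed flat half-plane, by 5.5. Each arc $\{y=y_0,\ |\theta|<\pi\}$ with $y_0\ge y_\infty$ is a geodesic of $M$: along it $u=1$, so by (2) and $a_y=0$ the arc parametrized by $s$ has no acceleration in the $y$-direction, and having unit speed it has none along itself. It is defined for all $s\in\mathbb R$ and injective, and it is proper since the arc is a closed subset of $M$ homeomorphic to $\mathbb R$ by $s$. So only the assertion "through every point" fails in $M$.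

**Total curvature.** $M$ has no closed geodesics and no embedded geodesic line through $p$. If $\int_MK\,dA$ existed as an extended real number, this would contradict Theorem 1(b). Hence $\int_MK^+dA=\int_MK^-dA=\infty$, and the proof of Theorem 2 is complete. So the assumption in (b) cannot be omitted, even if "no simple closed geodesics" is strengthened to "no closed geodesics at all". $\blacksquare$
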